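# Morse elements with long conjugators

Throughout, $G$ is a group with a finite generating set, $|g|$ is the word length of $g$, and $[a,b]=aba^{-1}b^{-1}$. We write $|\cdot|_A$ when the length is taken in another group $A$.

## Quasigeodesics and Morse elements

The Cayley graph $X$ of $G$ has vertex set $G$ and an edge from $g$ to $gs$ for each generator $s$. Edges have length $1$, so $d(g,g')=|g^{-1}g'|$ on vertices, and $G$ acts on $X$ by left multiplication, by isometries.

**Definition (quasigeodesic).** Let $\lambda\ge1$, $\varepsilon\ge0$. A $(\lambda,\varepsilon)$-quasigeodesic is a map $q:[0,\ell]\to X$, not necessarily continuous, with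
$$\tfrac1\lambda|s-s'|-\varepsilon\le d(q(s),q(s'))\le\lambda|s-s'|+\varepsilon\qquad\text{for all } s,s'\in[0,\ell].$$

**Example.** In $\mathbb Z^2$ with the standard generators, go from $(0,0)$ up to $(0,k)$, right to $(k,k)$, down to $(k,0)$, at unit speed. This is a $(3,0)$-quasigeodesic. On one leg, or on two adjacent legs, distance equals path length. For $(0,i)$ on the first leg and $(k,j)$ on the third, the distance is $k+|i-j|\ge k$ and the path length between them is at most $3k$.

**Definition (Morse element).** An element $h\in G$ is Morse if it has infinite order, the map $n\mapsto h^n$ from $\mathbb Z$ to $G$ is a quasi-isometric embedding, and for all $\lambda\ge1$, $\varepsilon\ge0$ there is $M=M(\lambda,\varepsilon)$ such that every $(\lambda,\varepsilon)$-quasigeodesic in $X$ that begins and ends on $\langle h\rangle=\{h^n:n\in\mathbb Z\}$ lies in the $M$-neighborhood of $\langle h\rangle$.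

**Example.** A generator $x$ of the free group $F(x,y)$ is Morse. The Cayley graph is a tree, $\langle x\rangle$ is the vertex set of a geodesic line in it, and the Morse lemma on stability of quasigeodesics applies. The element $(1,0)$ of $\mathbb Z^2$ is not Morse: the $(3,0)$-quasigeodesics of the previous example have both ends on $\langle(1,0)\rangle$ and reach distance $k$ from it, for every $k$.

## Conjugator length

**Definition (linear conjugator property).** A subset $E\subseteq G$ has the linear conjugator property if there are constants $K,K_0$ such that whenever $a,b\in E$ are conjugate in $G$, there is $g\in G$ with $ga=bg$ and $|g|\le K(|a|+|b|)+K_0$.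

This does not depend on the finite generating set. Two word lengths satisfy $|\cdot|\le c|\cdot|'$ and $|\cdot|'\le c|\cdot|$ for some $c$, so constants $K,K_0$ for one give constants $c^2K,cK_0$ for the other.

**Example.** Any subset of an abelian group has the property, with $g=1$. The whole free group $F$ has it too. Write $a=ua_0u^{-1}$ and $b=vb_0v^{-1}$ in reduced form with $a_0,b_0$ cyclically reduced. If $a,b$ are conjugate, $b_0$ is a cyclic permutation of $a_0$, so $b_0=wa_0w^{-1}$ with $|w|\le|a_0|$. Then $g=vwu^{-1}$ works, and $|g|\le\frac12|b|+|a|+\frac12|a|\le\frac32(|a|+|b|)$.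

**Definition (conjugator length function).** For $h\in G$ let
$$\gamma_h(n)=\max_b\ \min\{|g|:gh=bg\},$$
the maximum being over the conjugates $b$ of $h$ with $|b|\le n$. It is defined for those $n$ for which such a $b$ exists, and it is nondecreasing.

**Example.** In $F(x,y)$ take $h=x$ and $b=y^mxy^{-m}$ with $m\ge0$. Then $|b|=2m+1$. The elements commuting with $x$ are the powers of $x$, so the conjugators are the words $y^mx^k$, and the shortest has length $m$. Hence $\gamma_x(2m+1)\ge m$.

The conjugacy class of $h$ has the linear conjugator property exactly when $\gamma_h$ is bounded by a linear function. If the property holds, comparing $a=h$ with $b$ gives $\gamma_h(n)\le K(|h|+n)+K_0$. Conversely, suppose $\gamma_h(n)\le Kn+K_0$. If $a=g_1hg_1^{-1}$ and $b=g_2hg_2^{-1}$ with $g_1,g_2$ of minimal length, then $g_2g_1^{-1}$ conjugates $a$ to $b$ and has length at most $K(|a|+|b|)+2K_0$.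

## Strongly contracting elements

**Definition ($\kappa$-strongly contracting).** Let $\kappa\ge0$. An element $h$ is $\kappa$-strongly contracting if whenever $p,q\in G$ satisfy $d(p,q)<d(p,\langle h\rangle)$ and $p',q'\in\langle h\rangle$ are closest points to $p,q$, then $d(p',q')\le\kappa$.

In words: a ball that misses $\langle h\rangle$ casts a shadow of bounded size on it.

**Example.** In $F(x,y)$ the element $x$ is $0$-strongly contracting. If $d(p,q)<d(p,\langle x\rangle)$, the geodesic from $p$ to $q$ in the tree does not meet the line through $\langle x\rangle$, so $p$ and $q$ have the same closest point. In $\mathbb Z^2$ the element $(1,0)$ is not $\kappa$-strongly contracting for any $\kappa$: the points $p=(0,k)$ and $q=(k-1,k)$ satisfy $d(p,q)=k-1<k=d(p,\langle(1,0)\rangle)$, and their closest points are $k-1$ apart.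

## HNN extensions and their trees

**Definition (HNN extension).** Let $A$ be a group, $P,Q\le A$ subgroups and $\varphi:P\to Q$ an isomorphism. The HNN extension is $\langle A,t\mid tpt^{-1}=\varphi(p)\ (p\in P)\rangle$. We mostly use the case $P=Q=C$, $\varphi=\mathrm{id}$:
$$G=\langle A,t\mid tc=ct\ (c\in C)\rangle .$$

We use these textbook facts. The group $A$ embeds in the extension. In the case $P=Q=C$, $\varphi=\mathrm{id}$, let $T$ be the graph with vertices the cosets $gA$ and with one oriented edge for each coset $gC$, going from $gA$ to $gtA$. The terminal vertex is well defined because $gctA=gtcA=gtA$ for $c\in C$. Then $T$ is a tree, the Bass–Serre tree. The group $G$ acts on $T$ by left multiplication, preserving orientations, and the stabilizer of the edge $gC$ is $gCg^{-1}$. In a tree, a path without backtracking is geodesic, and removing an edge leaves two components; we say the edge separates two vertices if they lie in different components.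

**Example.** Let $A=\langle a\rangle\cong\mathbb Z$. If $C=A$, then $G=\mathbb Z^2$, the vertices are $t^iA$, and $T$ is a line on which $t$ translates by one. If $C=1$, then $G$ is the free group $F(a,t)$ and every vertex of $T$ has infinitely many edges.

## Linear conjugators for Morse elements: a conjecture and its failure

In free groups and in abelian groups conjugators are short. A Morse element behaves, as far as quasigeodesics see, like an element of a free group. Are shortest conjugators between conjugate Morse elements always linearly short? The following is a conjecture in Carolyn Abbott and Jason Behrstock, "Conjugator lengths in hierarchically hyperbolic groups", arXiv:1808.09604 (2018).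

**Conjecture.** In a finitely generated group, the set of Morse elements satisfies the linear conjugator property.

It is false, already for the conjugacy class of a single Morse element in a finitely presented group.

**Theorem 1.** Let
$$G=\langle x,y,t \mid [x,[x,y]]=[y,[x,y]]=1,\ [t,y]=1\rangle ,\qquad h=tx ,\qquad z=[x,y].$$
Then $h$ is Morse in $G$. For $n\ge 1$ put $b_n=y^{n^2}hy^{-n^2}=txz^{-n^2}$. Then $b_n$ is Morse, $|h|\le 2$ and $|b_n|\le 4n+2$, but every $g\in G$ with $gh=b_ng$ satisfies $|g|\ge n^2$. Hence the set of Morse elements of $G$ does not satisfy the linear conjugator property.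

**Theorem 2.** Let $A$ be a group with finite generating set $S$, let $C\le A$ be any subgroup, and let $x\in A$ satisfy $C\cap xCx^{-1}=\{1\}$. Put $G=\langle A,t\mid tc=ct\ (c\in C)\rangle$ with generating set $S\cup\{t\}$, and $h=tx$. Then:

* (a) $h$ is Morse in $G$;
* (b) for $c\in C$, the elements $g$ with $gh=(chc^{-1})g$ are exactly those of $c\langle h\rangle$, and each has $|g|\ge |c|_A/(1+|x|_A)$;
* (c) with $\Psi(n)=\max\big(\{0\}\cup\{|c|_A: c\in C,\ |cxc^{-1}|_A\le n\}\big)$, which is finite, we have
$$\frac{\Psi(n-1)}{1+|x|_A}\le \gamma_h(n)\le n+\Psi(n)$$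
for all $n$ for which $h$ has a conjugate of length $\le n$ (for the left inequality, $n\ge1$ such that some $c\in C$ has $|cxc^{-1}|_A\le n-1$).

**Theorem 3.**

* (a) In the group of Theorem 1, $\gamma_h$ is exactly quadratic: $\gamma_h(4n+2)\ge n^2$ and $\gamma_h(n)\le n+n^2$.
* (b) For every $f:\mathbb N_{\ge1}\to\mathbb N$ there is a finitely generated group with a Morse element $h$ such that $\gamma_h(4k+6)\ge f(k)$ for all $k\ge1$.
* (c) There is a finitely presented group with a Morse element $h$ such that $\gamma_h$ is bounded above by no recursive function.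

**Theorem 4.** Let $G$ be finitely generated and $\kappa\ge0$. Let $S_\kappa$ be the set of elements conjugate to some infinite-order $h$ that is $\kappa$-strongly contracting. Then $S_\kappa$ has the linear conjugator property with $K=\#\{g:|g|\le\kappa\}$ and constant $0$.

So "Morse" cannot replace "uniformly strongly contracting". In particular, the element $h$ of Theorem 1 is strongly contracting for no finite generating set.

We begin with Theorem 4, because its proof is the first thing one would try on the conjecture.

## Projecting to the axis: Theorem 4 and where the argument stops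

Let $b=ghg^{-1}$. The set $Y=g\langle h\rangle$ is preserved by $b$, since $b\cdot gh^k=gh^{k+1}$. All elements of $Y$ conjugate $h$ to $b$, so a conjugator in this coset is short exactly when $Y$ passes close to $1$. If $Y$ is far from $1$, then $1$ and $b^j$ look close together when seen from $Y$, but their projections differ by a translation by $h^j$.

**Step 1: a power that moves farther than $\kappa$.** Let $J=\#\{g:|g|\le\kappa\}$ and let $h$ have infinite order and be $\kappa$-strongly contracting. The elements $h,h^2,\dots,h^J$ are distinct and nontrivial, and only $J-1$ nontrivial elements have length at most $\kappa$. So $|h^j|>\kappa$ for some $1\le j\le J$. Fix this $j$.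

**Step 2: a short conjugator from $h$ to any conjugate.** Let $b$ be conjugate to $h$. In one coset $g\langle h\rangle$ of conjugators choose $g$ of minimal length. Since $d(1,gh^k)=|gh^k|$, this says that $g$ is a closest point of $Y=g\langle h\rangle$ to $1$, and $d(1,Y)=|g|$. Because $b^jY=Y$ and $b^j$ is an isometry, $b^jg=gh^j$ is a closest point of $Y$ to $b^j$. Suppose $|b^j|<|g|$. Translate by $g^{-1}$: the points $p=g^{-1}$ and $q=g^{-1}b^j$ satisfy $d(p,q)=|b^j|<|g|=d(p,\langle h\rangle)$, with closest points $1$ and $h^j$ on $\langle h\rangle$. Contraction gives $|h^j|\le\kappa$, a contradiction. So $|g|\le|b^j|\le J|b|$.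

**Step 3: two conjugates.** If $a,b\in S_\kappa$ are conjugate, both are conjugate to the same infinite-order $\kappa$-strongly contracting $h$. By Step 2, $a=g_1hg_1^{-1}$ and $b=g_2hg_2^{-1}$ with $|g_1|\le J|a|$, $|g_2|\le J|b|$. Then $g=g_2g_1^{-1}$ satisfies $ga=bg$ and $|g|\le J(|a|+|b|)$. This proves the first statement of Theorem 4. $\blacksquare$

Now suppose $h$ is only Morse. The Morse property speaks about quasigeodesics with ends on $Y$, so the natural path to feed it is
$$g\ \longrightarrow\ 1\ \longrightarrow\ b^j\ \longrightarrow\ gh^j,$$
built from three geodesics. If it were a quasigeodesic with uniform constants, we would get a bound on $|g|$. Its ends are at distance $|h^j|\le j|h|$, while its length is at least $2|g|$. So for fixed $j$ the constants blow up as $|g|$ grows, and we must take $j$ at least comparable to $|g|$. But then the middle side has about $|g|$ copies of $b$ in it, and the only bound we have on its length is $j|b|$, to be compared with $j|h|$. So the constant $\lambda$ that this approach can use grows like $|b|$, and we would be using $M(\lambda,\varepsilon)$ with $\lambda$ tending to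 infinity. The definition of Morse says nothing about how fast $M(\lambda,\varepsilon)$ grows with $\lambda$. That is the exact gap, and the counterexamples live in it: they are Morse, and traveling parallel to the axis far away costs only slightly more per step than traveling on it.

## Expensive conjugators in the Heisenberg group

Before asking for Morse elements, let us find a group where cheap conjugates have expensive conjugators. Let
$$H=\langle x,y\mid z=[x,y]\ \text{central}\rangle .$$
There is a homomorphism from $H$ to the integral unitriangular $3\times3$ matrices with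
$$x\mapsto I+E_{12},\qquad y\mapsto I+E_{23},\qquad z\mapsto I+E_{13}.$$
Indeed, for these matrices $xy=I+E_{12}+E_{23}+E_{13}$ and $yx=I+E_{12}+E_{23}$, so $xy=(I+E_{13})yx$, and $I+E_{13}$ commutes with both. In particular $z$ has infinite order in $H$. Write $(a,b,c)$ for the entries in positions $12$, $23$, $13$. Right multiplication by $x^{\pm1}$ changes only $a$, by $\pm1$; right multiplication by $y^{\pm1}$ changes $b$ by $\pm1$ and $c$ by $\pm a$. We record five facts.

* (H1) From $xy=zyx$ we get $x^iy^j=z^{ij}y^jx^i$. So $z^{n^2}=[x^n,y^n]$, and $|z^{n^2}|_H\le4n$.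
* (H2) $yxy^{-1}=z^{-1}x$, so $y^mxy^{-m}=xz^{-m}$ for all $m\in\mathbb Z$.
* (H3) A word of length $\ell$ has $|a|\le\ell$ at every prefix, and $c$ changes at most $\ell$ times, so $|c|\le\ell^2$. The matrix of $xz^{-m}$ has $13$-entry $-m$, so $|xz^{-m}|_H\le n$ implies $|m|\le n^2$.
* (H4) The entry $b$ is the exponent sum of $y$, so an element with $23$-entry $b$ has length at least $|b|$.
* (H5) $x\langle y\rangle x^{-1}=\langle zy\rangle$, and $\langle y\rangle\cap\langle zy\rangle=1$: the matrix of $(zy)^k=z^ky^k$ has $13$-entry $k$, and that of $y^m$ has $13$-entry $0$.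

Let $g\in H$ satisfy $gx=(xz^{-m})g$, and let $g$ have entries $(a,b,c)$. The $13$-entry of $gx$ is $c$. Left multiplication by $x$ adds the second row to the first, so the $13$-entry of $xz^{-m}g$ is $c+b-m$. Hence $b=m$ and $|g|_H\ge|m|$. Take $m=n^2$: the conjugate $xz^{-n^2}$ of $x$ has length at most $4n+1$, and all its conjugators from $x$ have length at least $n^2$. So $H$ as a whole does not have the linear conjugator property. It remains to keep this computation and make the element Morse.

## A price per step that tends to infinity slowly

Adjoin a letter $t$ that commutes with $y$, and let $h=tx$. Because $t$ commutes with $y$, conjugation by $y^m$ still does what it did in $H$: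
$$y^mhy^{-m}=t\,y^mxy^{-m}=txz^{-m}.$$
What has been gained is the tree $T$ of the HNN extension with $A=H$, $C=\langle y\rangle$. We will see that $h$ translates along a line in $T$ with edges $h^iC$, and that a path in $X$ from $h^m$ to $h^n$ with $m<n$ must cross each of the edges $h^iC$, $m\le i<n$. It crosses the edge $h^iC$ at a point $h^iy^{d}$ for some $d$; think of $d$ as the height above the axis at which it crosses. Going from height $d$ at $h^iC$ to height $d'$ at $h^{i+1}C$ costs at least
$$|y^{-d}xy^{d'}|_H,\qquad\text{where}\quad y^{-d}xy^{d'}=xz^{d}y^{d'-d}.$$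
The matrix of $xz^dy^{d'-d}$ has $23$-entry $d'-d$ and $13$-entry $d+(d'-d)=d'$. If its length is at most $R$, then $|d'-d|\le R$ and $|d'|\le R^2$, so $|d|\le R^2+R$. Thus the price of one step taken at height $d$ tends to infinity with $d$. A quasigeodesic with fixed constants cannot afford to pay it for long, so it returns to bounded height after boundedly many steps; this is why $h$ will be Morse.

At the same time, the price of a step at constant height $m=n^2$ is at most $|txz^{n^2}|\le4n+2$. Morse needs only that the price tends to infinity. A linear conjugator bound would need it to be at least linear in the height, and here it is about the square root.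

What makes the price tend to infinity is only the condition $C\cap xCx^{-1}=1$, and this is the hypothesis of Theorem 2. Two easy cases of that theorem:

* If $C=1$, then $G=A*\langle t\rangle$, $\Psi=0$ and $\gamma_h(n)\le n$.
* If $A=F(x,y)$ and $C=\langle y\rangle$, then $C\cap xCx^{-1}=1$, since for $i\ne0$ the reduced word $xy^ix^{-1}$ is not a power of $y$. Here $|y^mxy^{-m}|_A=2|m|+1$, so $\Psi(n)\le n/2$ and $\gamma_h(n)\le\frac32n$. The price per step is linear in the height, and conjugators stay linear.

## Axis, retractions and properness in the HNN extension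

We now prove Theorem 2, with $A,S,C,x,G,h$ as there. Let $X$ be the Cayley graph of $G$ for $S\cup\{t\}$, and $T$ the Bass–Serre tree.

**Step 1: paths in $X$ must cross separating edges.** Map $X$ to $T$ by $g\mapsto gA$ on vertices. An $S$-edge is collapsed to a vertex, and the $t$-edge from $g$ to $gt$ goes onto the edge $gC$. An edge path in $X$ becomes a path in $T$, which must cross every edge that separates its ends. The $t$-edges mapped onto $pC$ are those from $p'$ to $p't$ with $p'C=pC$. So:

(1) Suppose the edge $pC$ separates $g_1A$ from $g_2A$ in $T$. Then any edge path in $X$ from $g_1$ to $g_2$ traverses a $t$-edge $\{p',p't\}$ with $p'\in pC$.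

**Step 2: two homomorphisms that bound length from below.** The relations $tc=ct$ allow homomorphisms $r:G\to A$, with $r|_A=\mathrm{id}$ and $t\mapsto1$, and $\tau:G\to\mathbb Z$, with $A\mapsto0$ and $t\mapsto1$. Each generator goes to an element of length at most $1$, so
$$|r(g)|_A\le|g|,\qquad|\tau(g)|\le|g|.$$
For $a\in A$ we have $|a|\le|a|_A=|r(a)|_A\le|a|$, so $|a|_A=|a|$.

**Step 3: the axis of $h$.** Put $v_i=h^iA$. The edge $h^iC$ starts at $v_i$ and ends at $h^itA=h^itxA=h^{i+1}A=v_{i+1}$. If $h^iC=h^{i+1}C$, then the origins $v_i$ and $v_{i+1}$ would coincide, so the edge $h^iC$ would be a loop, which a tree does not have. So consecutive edges of the path $\dots,v_i,v_{i+1},v_{i+2},\dots$ are distinct and there is no backtracking. The edges $h^iC$ therefore form a line $L$ in $T$, and $h$ translates $L$ by $1$. For $m\le i<n$ the edge $h^iC$ separates $v_m$ from $v_n$.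

**Step 4: a step taken far from the axis is expensive.** The map $C\times C\to A$, $(c,c')\mapsto c^{-1}xc'$, is injective. Indeed $c^{-1}xc'=d^{-1}xd'$ with $c,c',d,d'\in C$ gives
$$dc^{-1}=x\,d'c'^{-1}x^{-1}\in C\cap xCx^{-1}=1,$$
so $c=d$ and $c'=d'$. Balls in $A$ are finite, so for each $R$ only finitely many pairs $(c,c')$ satisfy $|c^{-1}xc'|_A\le R$. Hence there is $\Phi(R)<\infty$ such that
$$c,c'\in C,\ |c^{-1}xc'|_A\le R\ \Longrightarrow\ |c|_A\le\Phi(R).\tag{2}$$
Applying (2) to the pair $(c^{-1},c^{-1})$ shows that $|cxc^{-1}|_A\le n$ implies $|c|_A\le\Phi(n)$. So $\Psi(n)<\infty$.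

## The element $h=tx$ is Morse: proof of Theorem 2(a)

**Step 1: $n\mapsto h^n$ is a quasi-isometric embedding.** Since $\tau(h)=1$, we have $|n|=|\tau(h^n)|\le|h^n|\le|n||h|$, and $d(h^m,h^n)=|h^{n-m}|$. In particular $h$ has infinite order, and $|h|\ge1$.

From now on let $q:[0,\ell]\to X$ be a $(\lambda,\varepsilon)$-quasigeodesic from $h^m$ to $h^n$. If $m=n$, then $0\ge\ell/\lambda-\varepsilon$, so $\ell\le\lambda\varepsilon$ and $q$ stays within $\lambda^2\varepsilon+\varepsilon$ of $h^m$. Otherwise reverse $q$ if necessary, so that $m<n$. Then $\ell>0$, as the ends are different.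

**Step 2: replace $q$ by an edge path.** The aim is an edge path $P$ close to $q$, each of whose subpaths has length controlled by the distance of its ends. Let $e=\lceil\ell\rceil\ge1$, $s_i=i$ for $0\le i<e$, and $s_e=\ell$. Choose vertices $w_i$ with $d(w_i,q(s_i))\le1$, with $w_0=h^m$ and $w_e=h^n$. Put $\mu=\lambda+\varepsilon+2$. As $s_{i+1}-s_i\le1$, we have $d(w_i,w_{i+1})\le\lambda+\varepsilon+2=\mu$. Let $P$ be the concatenation of geodesic edge paths $P_i$ from $w_i$ to $w_{i+1}$, $0\le i<e$. Each point $q(s)$ with $s\in[s_i,s_{i+1}]$ is within $\lambda+\varepsilon+1\le\mu$ of the vertex $w_i$ of $P$.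

Let $u\in P_i$ and $u'\in P_{i'}$, $i\le i'$, be vertices at given positions on $P$. The subpath of $P$ between them has length at most $\mu(i'-i+1)$. Since $i,i'<e$,
$$i'-i=s_{i'}-s_i\le\lambda\big(d(q(s_i),q(s_{i'}))+\varepsilon\big)\le\lambda\big(d(u,u')+2\mu+2+\varepsilon\big),$$
where the last inequality goes from $q(s_i)$ through $w_i,u,u',w_{i'}$ to $q(s_{i'})$, at cost $1+\mu+d(u,u')+\mu+1$. With $\Lambda=\mu(\lambda(2\mu+3+\varepsilon)+1)$ this gives
$$\text{length of the subpath of }P\text{ from }u\text{ to }u'\ \le\ \Lambda\,(d(u,u')+1),\tag{3}$$
because $\Lambda\ge\mu\lambda$ takes care of the term with $d(u,u')$, and $\Lambda\ge\mu(\lambda(2\mu+2+\varepsilon)+1)$ of the constant.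

**Step 3: mark where $P$ crosses the edges of the axis.** For $m\le i<n$ the edge $h^iC$ separates $v_m$ from $v_n$, so by (1) $P$ traverses a $t$-edge lying over it. Consider the first such traversal. The image of $P$ in $T$ starts on the side of $v_m$, so this traversal goes from $v_i$ to $v_{i+1}$, and it starts at a vertex $p_i\in h^iC$. The image must cross $h^iC$ before it can reach $h^{i+1}C$. So the positions of $p_m,p_{m+1},\dots,p_{n-1}$ along $P$ are increasing.

Let $N=n-m+1$, $o_0=h^m$, $o_k=p_{m+k-1}$ for $1\le k\le n-m$, and $o_N=h^n$. These points occur along $P$ in this order ($o_0$ and $o_1$ may coincide). Write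
$$o_k=h^{i_k}d_k,\qquad d_k\in C,\qquad i_0=m,\quad i_k=m+k-1\ (1\le k\le N),\quad d_0=d_N=1.$$
The element $d_k$ plays the role of the height. Since $|i_k-i_{k'}|\le|k-k'|$,
$$d(o_k,o_{k'})\le|d_k|+|d_{k'}|+|h||k-k'|.\tag{4}$$
For $1\le k<N$ we have $o_k^{-1}o_{k+1}=d_k^{-1}hd_{k+1}=d_k^{-1}tx\,d_{k+1}$. Applying $r$,
$$d(o_k,o_{k+1})\ge|d_k^{-1}xd_{k+1}|_A.$$

**Step 4: excursions to large height are short.** Put $R=2\Lambda|h|$ and $D_0=\Phi(R)$. If $1\le k<N$ and $|d_k|>D_0$, then (2) gives $|d_k^{-1}xd_{k+1}|_A>R$. So the subpath of $P$ from $o_k$ to $o_{k+1}$ has length greater than $R$. The choice of $R$ makes a step at large height cost more than twice what (3) allows on average.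

Call an index $k$ low if $|d_k|\le D_0$. The indices $0$ and $N$ are low. Let $k<k'$ be consecutive low indices, so that $|d_j|>D_0$ for $k<j<k'$. Each of the $k'-k-1$ subpaths from $o_j$ to $o_{j+1}$, $k<j<k'$, has length greater than $R$. With (3) and (4),
$$2\Lambda|h|(k'-k-1)\ \le\ \text{length of }P\text{ from }o_k\text{ to }o_{k'}\ \le\ \Lambda\big(2D_0+|h|(k'-k)+1\big).$$
Divide by $\Lambda$ and rearrange: $|h|(k'-k)\le2D_0+1+2|h|$. Since $|h|\ge1$, this gives $k'-k\le2D_0+3$. Put this into the right-hand bound: the subpath from $o_k$ to $o_{k'}$ has length at most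
$$M'=\Lambda\big(2D_0+1+|h|(2D_0+3)\big).$$

**Step 5: conclusion.** Every vertex of $P$ lies between two consecutive low points $o_k,o_{k'}$, so it is within $M'$ of a low point $o_k$. That point is at distance $|d_k|\le D_0$ from $h^{i_k}$. So every vertex of $P$ is within $M'+D_0$ of $\langle h\rangle$, and every point of $q$ is within $M'+D_0+\mu$ of $\langle h\rangle$. This constant depends only on $\lambda,\varepsilon$ and on $G,h$. So $h$ is Morse. $\blacksquare$

## All conjugators from $h$ to $chc^{-1}$: proof of Theorem 2(b)

**Step 1: the centralizer of $h$ is $\langle h\rangle$.** Let $g$ commute with $h$. In the tree $T$, a vertex at distance $\delta$ from $L$ is moved by $h$ a distance $2\delta+1$, so the vertices of $L$ are exactly the vertices $v$ with $d_T(v,hv)=1$. As $g$ commutes with $h$, it preserves this set, so $gL=L$. On $L$, $g$ commutes with the translation $h$; a reflection would conjugate that translation to its inverse, so $g$ acts as a translation, by $k$ say. Then $h^{-k}g$ fixes $L$ pointwise, and in particular fixes the edges $C$ and $hC$. So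
$$h^{-k}g\in C\cap hCh^{-1}=C\cap t\,xCx^{-1}t^{-1}.$$
If $c$ lies in this intersection, then $c=t^{-1}ct$ because $c\in C$, and $t^{-1}ct\in xCx^{-1}$. So $c\in C\cap xCx^{-1}=1$. Thus $g=h^k$.

**Step 2: the conjugators and their length.** The equation $gh=(chc^{-1})g$ says that $c^{-1}g$ commutes with $h$. So its solutions are exactly the elements of $c\langle h\rangle$. Let $g=ch^k$. Then $|k|=|\tau(g)|\le|g|$ and $r(g)=cx^k$, so
$$|g|\ge|cx^k|_A\ge|c|_A-|k||x|_A\ge|c|_A-|g||x|_A .$$
Hence $|g|\ge|c|_A/(1+|x|_A)$. $\blacksquare$

## Two-sided bounds for $\gamma_h$: proof of Theorem 2(c)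

**Step 1: lower bound.** Let $c\in C$ with $|cxc^{-1}|_A\le n-1$. Then $b=chc^{-1}=t\,cxc^{-1}$ has $|b|\le n$, and by (b) every conjugator from $h$ to $b$ has length at least $|c|_A/(1+|x|_A)$. Take the largest $|c|_A$.

**Step 2: upper bound, finding a point of the axis on a geodesic from $1$ to $b$.** Let $b=ghg^{-1}$ with $|b|\le n$. Let $\sigma$ be a geodesic edge path from $1$ to $b$, and let $Q=\bigcup_kb^k\sigma$, a $b$-invariant bi-infinite path through all $b^k$. The vertices $b^kgA=gh^kA=gv_k$ lie on the line $gL$, and $d_T(b^kA,gv_k)=d_T(A,gA)=:D$ for all $k$. So the projection of $b^kA$ to $gL$ is a vertex $gv_j$ with $|j-k|\le D$. For $k>D$, the projections of $b^{-k}A$ and $b^kA$ are $gv_j$ with $j\le0$ and $gv_{j'}$ with $j'\ge1$. The geodesic between them in $T$ runs along $gL$ between these projections, and so contains the edge $gC$, which goes from $gv_0$ to $gv_1$. By (1), $Q$ contains a vertex $p\in gC$.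

The vertex $p$ lies on some translate of $\sigma$, so $b^kp\in\sigma$ for some $k$, and $b^kp\in b^kgC=gh^kC$. Replace $g$ by $gh^k$, which also conjugates $h$ to $b$, and $p$ by $b^kp$. Now $p=gc_0\in\sigma$ with $c_0\in C$.

**Step 3: upper bound, the estimate.** As $p$ lies on the geodesic $\sigma$ from $1$ to $b$, we have $|p|\le|b|$ and $d(p,b)+|p|=|b|$. Also $p^{-1}bp=c_0^{-1}g^{-1}bgc_0=c_0^{-1}hc_0$. So
$$|c_0^{-1}hc_0|=d(p,bp)\le d(p,b)+d(b,bp)=d(p,b)+|p|=|b|\le n .$$
Apply $r$: $|c_0^{-1}xc_0|_A\le n$. So $|c_0|_A\le\Psi(n)$, by the definition of $\Psi$ with $c=c_0^{-1}$. Finally $|g|=|pc_0^{-1}|\le n+\Psi(n)$. $\blacksquare$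

## The Heisenberg extension: proof of Theorem 1

**Step 1: $h$ is Morse.** Take $A=H$ with generators $x,y$ and $C=\langle y\rangle$. Commuting with $y$ is the same as commuting with $C$, so the group of Theorem 1 is the HNN extension of Theorem 2. By (H5), $C\cap xCx^{-1}=1$. By Theorem 2(a), $h=tx$ is Morse.

**Step 2: conjugates of Morse elements are Morse.** Let $b=ghg^{-1}$ with $h$ Morse. As $b^n=gh^ng^{-1}$, we have $d(b^n,gh^n)=|g|$ for all $n$. So $n\mapsto b^n$ is a quasi-isometric embedding, and $b$ has infinite order. Given a $(\lambda,\varepsilon)$-quasigeodesic from $b^m$ to $b^n$, redefine its two end values to be $gh^m$ and $gh^n$. This moves each end by $|g|$, so the result is a $(\lambda,\varepsilon+2|g|)$-quasigeodesic with ends on $g\langle h\rangle$. (If $\ell=0$, then $m=n$ and the two redefinitions agree.) Translating by $g^{-1}$, we see that it lies in the $M(\lambda,\varepsilon+2|g|)$-neighborhood of $g\langle h\rangle$. So the original path lies in the $(M(\lambda,\varepsilon+2|g|)+|g|)$-neighborhood of $\langle b\rangle$. In particular each $b_n$ is Morse.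

**Step 3: lengths.** Since $t$ commutes with $y$, (H2) gives $b_n=y^{n^2}txy^{-n^2}=t\,y^{n^2}xy^{-n^2}=txz^{-n^2}$. By (H1), $|b_n|\le2+4n$. Clearly $|h|\le2$.

**Step 4: conjugators.** All relators of $G$ are commutators, so there is a homomorphism $\theta:G\to\mathbb Z$ with $\theta(y)=1$ and $\theta(x)=\theta(t)=0$, and $|\theta(g)|\le|g|$. By Theorem 2(b), every $g$ with $gh=b_ng$ has the form $y^{n^2}h^k$. So $\theta(g)=n^2$ and $|g|\ge n^2$.

**Step 5: no linear bound.** If the Morse elements of $G$ had the linear conjugator property with constants $K,K_0$, then $n^2\le K(2+4n+2)+K_0$ for all $n$, which is false. $\blacksquare$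

**Completion of Theorem 4.** It remains to show that this $h$ is strongly contracting for no finite generating set. If $h$ were $\kappa$-strongly contracting for some finite generating set, then by Theorem 4 its conjugacy class would have the linear conjugator property for that generating set. The property does not depend on the generating set, so this contradicts Theorem 1. $\blacksquare$

For the generators $x,y,t$ one can watch the contraction fail. Let $Y=y^{n^2}\langle h\rangle$. Every point of $Y$ has $\theta$-value $n^2$, so $d(1,Y)=n^2$ and $y^{n^2}$ is a closest point to $1$. Since $b_n^jY=Y$, a closest point to $b_n^j$ is $b_n^jy^{n^2}=y^{n^2}h^j$. For $1\le j<n/6$,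
$$d(1,b_n^j)\le j(4n+2)\le6nj<n^2=d(1,Y),$$
but the two closest points are $|h^j|\ge j$ apart. So Step 2 of the projection argument, which needs a fixed $\kappa$, breaks down here.

## From quadratic to non-recursive: proof of Theorem 3

**(a) The Heisenberg extension is exactly quadratic.** The lower bound $\gamma_h(4n+2)\ge n^2$ is Theorem 1. For the upper bound, let $c=y^m$ with $|y^mxy^{-m}|_H\le n$. By (H2) and (H3), $|m|\le n^2$, so $|c|_H\le n^2$. Hence $\Psi(n)\le n^2$, and Theorem 2(c) gives $\gamma_h(n)\le n+n^2$ for every $n$ for which $\gamma_h(n)$ is defined.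

To go further we need $z$ to be more distorted than in $H$: the price of a step at height $m$ is governed by the length of $z^m$, and nothing prevents us from making powers of $z$ very short. We recall that in an amalgamated product $H*_{\langle z\rangle}B$ both factors embed.

**Reduction: gluing a distorted cyclic subgroup to $H$.** Let $B$ be a group with finite generating set $S_B$ that contains an element of infinite order, also called $z$. Since $z$ has infinite order in $H$, we can form $A=H*_{\langle z\rangle}B$, with generators $\{x,y\}\cup S_B$. Put $C=\langle y\rangle$ and $G=\langle A,t\mid[t,y]=1\rangle$. If $B$ is finitely presented, so is $G$: to a finite presentation of $B$ add the generators $x,y,t$ and the relators saying that $[x,y]$ equals a word for $z$ in $S_B$, that this word commutes with $x$ and $y$, and that $[t,y]=1$.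

As $H$ embeds in $A$, the equality $C\cap xCx^{-1}=1$ still holds. By Theorem 2(a), $h=tx$ is Morse in $G$. The conjugate $y^mhy^{-m}=txz^{-m}$ has length at most $2+|z^m|_B$. There is a homomorphism $\theta:G\to\mathbb Z$ with $y\mapsto1$ and $x,t,B\mapsto0$; it is well defined because $z=[x,y]\mapsto0$ on $H$, in agreement with $B\mapsto0$. It satisfies $|\theta(g)|\le|g|$. By Theorem 2(b) all elements conjugating $h$ to $y^mhy^{-m}$ have the form $y^mh^k$, with $\theta$-value $m$. Hence
$$\gamma_h\big(2+|z^m|_B\big)\ \ge\ |m|\qquad(m\in\mathbb Z).\tag{5}$$

**(b) Arbitrary growth.** We build $B$ in which chosen large powers of $z$ are short. For $I\subseteq\mathbb N_{\ge1}$ and $f:I\to\mathbb N$ let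
$$B_f=\langle z,u,v,s\mid s\,u^kvu^{-k}s^{-1}=z^{f(k)}v^kuv^{-k}\ (k\in I)\rangle .$$

First, $z$ has infinite order in $B_f$. The elements $u^kvu^{-k}$, $k\in I$, freely generate a free subgroup of $F(u,v)$. Indeed a nonempty reduced word in them is a product $u^{k_1}v^{e_1}u^{-k_1}\,u^{k_2}v^{e_2}u^{-k_2}\cdots$ with all $e_i\ne0$ and $k_i\ne k_{i+1}$, which equals the nontrivial reduced word $u^{k_1}v^{e_1}u^{k_2-k_1}v^{e_2}\cdots$. By symmetry so do the elements $v^kuv^{-k}$. In $\langle z\rangle*F(u,v)$ with $z$ of infinite order, the elements $z^{f(k)}v^kuv^{-k}$ map to $v^kuv^{-k}$ under $z\mapsto1$, so a nontrivial relation between them would give one between the $v^kuv^{-k}$. Hence they freely generate a free subgroup too. So $u^kvu^{-k}\mapsto z^{f(k)}v^kuv^{-k}$ extends to an isomorphism of two subgroups of $\langle z\rangle*F(u,v)$, and $B_f$ is the corresponding HNN extension with stable letter $s$. Its base embeds, so $z$ has infinite order.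

Second, the defining relation gives
$$z^{f(k)}=su^kvu^{-k}s^{-1}\cdot v^ku^{-1}v^{-k},$$
which has length at most $(2k+3)+(2k+1)=4k+4$.

Take $I=\mathbb N_{\ge1}$ and $B=B_f$. By (5) and monotonicity, $\gamma_h(4k+6)\ge\gamma_h(2+|z^{f(k)}|_B)\ge f(k)$ for all $k\ge1$.

**(c) No recursive bound, in a finitely presented group.** Let $I$ be the set of $k\ge1$ such that the $k$-th Turing machine halts on empty input, and let $f(k)$ be its halting time. The relators of $B_f$ are recursively enumerable: run all machines in parallel, and whenever machine $k$ halts, after $f(k)$ steps, write down the relator for $k$. By Higman's embedding theorem (*Subgroups of finitely presented groups*, Proc. Roy. Soc. London A 262 (1961)), $B_f$ embeds in a finitely presented group $B'$. The element $z$ has infinite order in $B'$. If $D\ge1$ is an integer bounding the lengths in $B'$ of the generators $z,u,v,s$, then $|z^{f(k)}|_{B'}\le D(4k+4)$ for all $k\in I$.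

Construct $G$ and $h$ from $B'$ by the reduction. Then $G$ is finitely presented, $h$ is Morse, and (5) with monotonicity gives
$$\gamma_h\big(D(4k+4)+2\big)\ge f(k)\qquad(k\in I).$$
Suppose $\gamma_h\le\varphi$ with $\varphi$ recursive. Given $k$, compute $\varphi(D(4k+4)+2)$ and run machine $k$ for that many steps. If machine $k$ halts at all, it halts within this time. So this would decide the halting problem, which is undecidable. $\blacksquare$
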